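# Maximal over $\mathbb R$ but not over $\mathbb C$: conjugation exchanging two copies of $\mathrm{SO}_5$ in $\mathrm{Bir}(\mathbb P^3)$

## A tempting converse

Take a real rational threefold $Z$ and the connected group $\mathrm{Aut}^\circ(Z)$ of its automorphisms, viewed as a group of birational transformations of $\mathbb P^3_{\mathbb R}$. Call such a group maximal if no larger connected algebraic group of birational transformations contains it. A known result, stated precisely below, says that maximality of $\mathrm{Aut}^\circ(Z_{\mathbb C})$ over $\mathbb C$ implies maximality of $\mathrm{Aut}^\circ(Z)$ over $\mathbb R$. The first guess is that the converse holds too: if $\mathrm{Aut}^\circ(Z)$ cannot be enlarged over $\mathbb R$, then it cannot be enlarged over $\mathbb C$. After all, when a complex overgroup appears, it usually comes from some geometric contraction, and geometry that is canonical descends to $\mathbb R$.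

We shall test this guess, find where the natural argument for it breaks, and then disprove it, even when $Z$ is required to be a rational real Mori fiber space. The problem comes from Ronan Terpereau and Susanna Zimmermann, "Real forms of Mori fiber spaces with many symmetries", arXiv:2403.14493 (2024).

## Algebraic subgroups of $\mathrm{Bir}$, real structures, real Mori fiber spaces

Throughout $k\in\{\mathbb R,\mathbb C\}$, and everything is defined over $k$ unless stated otherwise. For a real variety $Z$, $Z_{\mathbb C}$ is its complexification. For $Z$ projective, $\mathrm{Aut}^\circ(Z)$ is the identity component of the automorphism group scheme; it is a connected algebraic group acting regularly and faithfully, and $\mathrm{Aut}^\circ(Z_{\mathbb C})=\mathrm{Aut}^\circ(Z)_{\mathbb C}$.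

**Definition (algebraic subgroup of $\mathrm{Bir}(X)$).** Let $X$ be a variety over $k$. An algebraic subgroup of $\mathrm{Bir}(X)$ is a triple $(G,Z,\beta)$, where $G$ is an algebraic group, $Z$ is a variety with a regular faithful $G$-action, and $\beta\colon Z\dashrightarrow X$ is a birational map, all over $k$. It gives the rational action $(g,x)\mapsto\beta(g\cdot\beta^{-1}(x))$ of $G$ on $X$ and an injective homomorphism $G(\mathbb C)\to \mathrm{Bir}(X_{\mathbb C})$. The subgroup is connected if $G$ is. The triple $(G,Z,\beta)$ is contained in $(G',Z',\beta')$ if there is a closed embedding $\iota\colon G\hookrightarrow G'$ over $k$ such that the rational action of $g$ on $X$ equals that of $\iota(g)$; equivalently the images in $\mathrm{Bir}(X_{\mathbb C})$ agree for every $g\in G(\mathbb C)$. The containment is strict if $\iota$ is not an isomorphism. A connected algebraic subgroup is maximal if it is not strictly contained in a connected algebraic subgroup.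

Unwinding the definition: with $\psi=\beta'^{-1}\beta\colon Z\dashrightarrow Z'$, containment means $\psi\circ g=\iota(g)\circ\psi$. So *an overgroup of $(G,Z,\beta)$ is the same as a $G$-equivariant birational map $\psi\colon Z\dashrightarrow Y$ to a variety on which a larger group acts.* For example, let $\pi\colon Z\to\mathbb P^3$ be the blow-up of a point $p$. The stabilizer $\mathrm{PGL}_{4,p}$ acts on $Z$, and $(\mathrm{PGL}_{4,p},Z,\pi)$ is strictly contained in $(\mathrm{PGL}_4,\mathbb P^3,\mathrm{id})$.

If $Z$ is projective and birational to $\mathbb P^3_k$, any birational $\beta\colon Z\dashrightarrow\mathbb P^3_k$ makes $\mathrm{Aut}^\circ(Z)$ a connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_k)$. Changing $\beta$ conjugates it, so its maximality does not depend on $\beta$.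

**Known result.** Let $Z$ be a rational real projective threefold. If $\mathrm{Aut}^\circ(Z_{\mathbb C})$ is maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$, then $\mathrm{Aut}^\circ(Z)$ is maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$.

**Real structures.** A quasi-projective real variety is the same as a quasi-projective complex variety with an antiregular involution; real morphisms and subvarieties are those compatible with the involution. On $\mathbb G_m$, the involution $t\mapsto\bar t$ gives the split torus, while $t\mapsto\bar t^{-1}$ gives $\mathrm{SO}_2$, whose real points are the circle $|t|=1$. A real form of a complex variety $X$ is a real variety whose complexification is isomorphic to $X$.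

**Definition (Mori fiber space).** A Mori fiber space over $k$ is a projective morphism $\pi\colon Z\to B$ of normal varieties with connected fibers and $\dim B<\dim Z$, such that $Z$ has terminal singularities and is $\mathbb Q$-factorial over $k$ (every Weil divisor defined over $k$ has a Cartier multiple), $-K_Z$ is $\pi$-ample, and $\rho(Z/B)=1$, where $\rho$ is computed with divisors defined over $k$. For $k=\mathbb R$ it is a real Mori fiber space; it is rational if $Z$ is birational over $\mathbb R$ to $\mathbb P^3_{\mathbb R}$.

The field matters in the last condition. On $\mathbb P^1_{\mathbb C}\times\mathbb P^1_{\mathbb C}$ take the involution $(a,b)\mapsto(\bar b,\bar a)$. It exchanges the two rulings, so divisors defined over $\mathbb R$ have classes of bidegree $(d,d)$. Hence this real surface has $\rho=1$ and is a real Mori fiber space over a point, while its complexification has $\rho=2$ and is not a Mori fiber space over a point.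

## Homogeneous varieties, a blown-up point, and the inversion of a torus

**Test 1: homogeneous varieties.** Suppose that $G=\mathrm{Aut}^\circ(Z_{\mathbb C})$ acts transitively on the projective variety $Z_{\mathbb C}$. Then $G$ is maximal. Indeed, let $\psi\colon Z_{\mathbb C}\dashrightarrow Y$ be $G$-equivariant and birational, where a connected $H\supset G$ acts faithfully on $Y$. The domain of definition of $\psi$ is $G$-stable and nonempty, hence everything. The image is a $G$-orbit; it is complete, hence closed, and it is dense, so it is $Y$. All fibers of $\psi$ are isomorphic and the general one is a point, so $\psi$ is a bijective equivariant map of homogeneous spaces, an isomorphism in characteristic $0$. Thus $H\subset\mathrm{Aut}^\circ(Y)\cong\mathrm{Aut}^\circ(Z_{\mathbb C})=G$. So for $\mathbb P^3$, for a smooth quadric threefold with a real point, for $(\mathbb P^1)^3$, the group is maximal over $\mathbb C$, hence over $\mathbb R$ by the known result. The guess passes.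

**Test 2: a blown-up point.** Let $Z$ be the blow-up of $\mathbb P^3_{\mathbb R}$ at a real point $p$. By Blanchard's lemma the action of $\mathrm{Aut}^\circ(Z)$ descends to $\mathbb P^3$, where it fixes $p$. So $\mathrm{Aut}^\circ(Z)\subsetneq\mathrm{PGL}_4$, over $\mathbb R$ and over $\mathbb C$. Neither group is maximal, and the guess passes again, because the contraction giving the overgroup is real.

**The natural argument, and where it stops.** Suppose $\mathrm{Aut}^\circ(Z_{\mathbb C})$ lies strictly in a connected $H\subset\mathrm{Bir}(Z_{\mathbb C})$. Let $\tau$ be the real structure of $Z_{\mathbb C}$. Then $\tau H\tau^{-1}$ is another connected algebraic overgroup. If it equals $H$, then $H$ is a natural candidate for a real overgroup. If it does not, one would want an algebraic group stable under conjugation and containing both. Nothing in $\mathrm{Bir}$ provides one: the group generated by two algebraic subgroups need not lie in an algebraic subgroup. So a counterexample should have complex overgroups which conjugation *moves*.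

**Test 3: a pair of contractions exchanged by conjugation.** The simplest birational map with a symmetric graph is the Cremona involution of $\mathbb P^2$, $[x:y:z]\mapsto[yz:zx:xy]$, that is, the inversion $t\mapsto t^{-1}$ of the torus $T=\{xyz\ne0\}\cong\mathbb G_m^2$. Let $S$ be the closure of its graph in $\mathbb P^2\times\mathbb P^2$. The two projections are $T$-equivariant (the second up to $t\mapsto t^{-1}$) and give two subgroups $\cong\mathrm{PGL}_3$ of $\mathrm{Bir}(S)$ containing $T$. They differ: otherwise the Cremona involution would normalize the transitive group $\mathrm{PGL}_3$, its domain of definition would be all of $\mathbb P^2$, but it is not defined at $[1:0:0]$. The real structure $(a,b)\mapsto(\bar b,\bar a)$ on $S$ exchanges these two overgroups. On $T$ it is $t\mapsto\bar t^{-1}$, so the real group is $\mathrm{SO}_2\times\mathrm{SO}_2$.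

Is this real torus maximal in $\mathrm{Bir}(\mathbb P^2_{\mathbb R})$? No. Embed $T=\mathbb G_m\times\mathbb G_m$ in $\mathbb P^1\times\mathbb P^1$ by $(x/z,y/z)$. The involution $t\mapsto1/\bar t$ extends to each $\mathbb P^1$ and fixes the point $1$, so each factor is $\mathbb P^1_{\mathbb R}$, and $T\subsetneq\mathrm{PGL}_{2,\mathbb R}\times\mathrm{PGL}_{2,\mathbb R}$ over $\mathbb R$. There was a third overgroup, and conjugation preserves it.

So exchanging two contractions is not enough: one must know *all* overgroups. In dimension 3 we keep the mechanism (inversion, symmetric graph, twisted real structure) and replace the torus by $\mathrm{SO}_3$ acting with a finite stabilizer so large, namely $A_4$, that intermediate subgroups are nearly excluded.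

## Inverting symmetric matrices on a quadric threefold

In place of diagonal matrices we take symmetric ones. Inversion $[f]\mapsto[f^{-1}]$ of invertible symmetric $3\times3$ matrices commutes with conjugation by $\mathrm{SO}_3$. If $e_1,e_2,e_3$ are the coefficients of the characteristic polynomial, $e_1(f^{-1})=e_2(f)/e_3(f)$ and $e_2(f^{-1})=e_1(f)/e_3(f)$. So inversion preserves the threefold $\{e_1=e_2=0\}$ in $\mathbb P^5$. There the Cayley–Hamilton theorem reads $f^3=\det (f)I$, so $[f^{-1}]=[f^2]$.

Let $\omega=e^{2\pi i/3}$, $\epsilon\in\{1,-1\}$, $W=\mathbb R^3$, $b=b_\epsilon=\mathrm{diag}(1,1,\epsilon)$ and $G=G_\epsilon=\mathrm{SO}(W,b)$. Thus $G_+$ is the compact form $\mathrm{SO}_{3,\mathbb R}$ and $G_-\cong\mathrm{PGL}_{2,\mathbb R}$. Let $S$ be the 5-dimensional space of $b$-selfadjoint traceless endomorphisms of $W$, with $G$ acting by conjugation. Put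
$$Q=\{[f]\in\mathbb P(S_{\mathbb C}):\operatorname{tr}f^2=0\},\qquad\Gamma=\{[f]\in Q:f^2=0\},\qquad\phi\colon Q\dashrightarrow Q,\ [f]\mapsto[f^2].$$
Let $Z_{\mathbb C}\subset\mathbb P(S_{\mathbb C})\times\mathbb P(S_{\mathbb C})$ be the closure of the graph of $\phi$, with projections $p_1,p_2$. Let $Z_\epsilon$ be the real variety defined by the antiregular involution $\tau(f,h)=(\bar h,\bar f)$ of $Z_{\mathbb C}$. (That $\phi$ maps into $Q$ and $\tau$ preserves $Z_{\mathbb C}$ is checked below.)

**Theorem 1.** $Z_+$ and $Z_-$ are smooth rational real Mori fiber spaces over $\operatorname{Spec}\mathbb R$, and $\mathrm{Aut}^\circ(Z_\epsilon)=G_\epsilon$ is a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$. The group $\mathrm{Aut}^\circ((Z_\epsilon)_{\mathbb C})\cong\mathrm{PGL}_2$ is not maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$.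

**Theorem 2.** The connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ strictly containing $\mathrm{Aut}^\circ(Z_{\mathbb C})$ are exactly two: $p_1^{-1}\mathrm{Aut}(Q)p_1$ and $p_2^{-1}\mathrm{Aut}(Q)p_2$. Both are $\cong\mathrm{SO}_5$, both are maximal, and they are distinct.

**Theorem 3.** Consider connected algebraic subgroups $(G,Y,\beta)$ of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$ such that $G_{\mathbb C}\cong\mathrm{PGL}_2$ has an open orbit in $Y_{\mathbb C}$ with stabilizer $\cong A_4$. Up to isomorphism of $G$ and conjugation in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$ there are exactly three. Two are maximal, namely $\mathrm{Aut}^\circ(Z_+)$ and $\mathrm{Aut}^\circ(Z_-)$. The third is strictly contained in the automorphism group of a real quadric threefold. In particular, among all real forms $Z'$ of $Z_{\mathbb C}$, those that are rational with $\mathrm{Aut}^\circ(Z')$ maximal are exactly $Z_+$ and $Z_-$.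

In Theorem 2, $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ is identified with $\mathrm{Bir}(Z_{\mathbb C})$ through a birational map. Theorem 1 answers the problem: yes, such $Z$ exist, and the first guess is wrong.

## The complex threefold: open orbit, blow-up, boundary

Over $\mathbb C$, replace $e_3$ by $e_3/\sqrt\epsilon$, so that $b$ becomes the standard dot product. Diagonal matrices are unaffected. Now $G_{\mathbb C}=\mathrm{SO}_3\cong\mathrm{PGL}_2$, and $S_{\mathbb C}$ is the space of traceless symmetric matrices, the irreducible 5-dimensional representation. The form $\operatorname{tr}(ff')$ on it is invariant and nondegenerate, so $Q$ is a smooth quadric threefold.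

For $[f]\in Q$ we have $e_1=0$ and $e_2=\frac12(e_1^2-\operatorname{tr}f^2)=0$, so $f^3=\det(f)I$. Then $f^2$ is symmetric with $\operatorname{tr}f^2=0$ and $\operatorname{tr}f^4=\det f\operatorname{tr}f=0$, so $[f^2]\in Q$ whenever $f^2\ne0$. Also $(f^2)^2=\det(f)f$. So $\phi$ is a $G_{\mathbb C}$-equivariant birational involution.

**Lemma 1 (open orbit).** Let $X_0=\{\det f\ne0\}\subset Q$ and $f_0=\mathrm{diag}(1,\omega,\omega^2)$. Then $X_0$ is the $G_{\mathbb C}$-orbit of $[f_0]$, with stabilizer the group $A_4$ of signed cyclic permutation matrices of determinant $1$. This $A_4$ is irreducible on $\mathbb C^3$; its normalizer is the group of all $24$ signed permutation matrices of determinant $1$; and $\mathrm{Aut}^{G_{\mathbb C}}(X_0)=\{1,\phi|_{X_0}\}$.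

*Proof.* If $\det f\neq0$, the characteristic polynomial $t^3-\det f$ has distinct roots $c,c\omega,c\omega^2$. Eigenlines of a symmetric matrix for distinct eigenvalues are orthogonal; if one were isotropic it would be orthogonal to all of $\mathbb C^3$, which is impossible. So there are unit eigenvectors $v_1,v_2,v_3$, and after changing the sign of $v_1$ the matrix $g=(v_1\,v_2\,v_3)$ is in $\mathrm{SO}_3$. Then $f=g(cf_0)g^{-1}$. So $X_0$ is one orbit.

If $gf_0g^{-1}=\lambda f_0$, then $\lambda\in\{1,\omega,\omega^2\}$ and $g$ permutes the coordinate lines cyclically; being orthogonal, it is a signed cyclic permutation matrix. Conversely such matrices of determinant 1 stabilize $[f_0]$. A cyclic permutation is even, so the product of the signs is $1$: there are $3\cdot4=12$ such matrices, forming $V_4\rtimes\mathbb Z/3=A_4$, where $V_4$ is the group of diagonal ones.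

The three coordinate lines carry distinct characters of $V_4$, so a $V_4$-stable subspace is spanned by coordinate vectors; the cyclic permutations move these transitively. Hence irreducibility. The normalizer of $A_4$ normalizes the characteristic subgroup $V_4$, so it permutes the three coordinate lines and consists of signed permutation matrices of determinant 1. There are $24$ of these, and they do normalize $A_4$, which has index $2$ among them.

A $G_{\mathbb C}$-automorphism of $G_{\mathbb C}/A_4$ sends the base point to some $nA_4$ fixed by $A_4$, so $A_4\subset nA_4n^{-1}$ and $n\in N(A_4)$. Hence $\mathrm{Aut}^{G_{\mathbb C}}(X_0)\cong N(A_4)/A_4\cong\mathbb Z/2$. The map $\phi$ preserves $X_0$, and $[f_0^2]=[\mathrm{diag}(1,\omega^2,\omega)]\ne[f_0]$, so $\phi|_{X_0}$ is the nontrivial element. $\square$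

**Lemma 2 (blow-up).** $\Gamma$ is a rational normal quartic, and $p_1\colon Z_{\mathbb C}\to Q$ is the blow-up of $Q$ along $\Gamma$. So $Z_{\mathbb C}$ is smooth and irreducible. Let $E$ be the exceptional divisor and $h_i=p_i^*\mathcal O(1)$. Then $h_2=2h_1-E$, $\operatorname{Pic}(Z_{\mathbb C})=\mathbb Zh_1\oplus\mathbb Zh_2$, and $-K=h_1+h_2$ is ample.

*Proof.* A nonzero symmetric $f$ with $f^2=0$ has rank 1, so $f=vv^T$, and $f^2=(v\cdot v)f=0$ gives $v\cdot v=0$. So $\Gamma$ is the image of a smooth plane conic under the Veronese map, a smooth rational curve of degree $4$. Its span is an invariant subspace, so it is $\mathbb P(S_{\mathbb C})$ by irreducibility of $S_{\mathbb C}$. Hence $\Gamma$ is a rational normal quartic in $\mathbb P^4$.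

We now show that the base scheme of $\phi$ is exactly the reduced curve $\Gamma$. Polarizing $f\mapsto f^2$ gives an equivariant linear map
$$\mathrm{Sym}^2(S_{\mathbb C})\to\mathrm{Sym}_3(\mathbb C)=S_{\mathbb C}\oplus\mathbb CI .$$
The two summands are non-isomorphic irreducible modules, so the image is a sum of some of them. It contains $f_0^2\in S_{\mathbb C}\setminus0$, hence $S_{\mathbb C}$; it contains squares of nonzero trace, hence everything. So the map is surjective, and dually the six entries of $f^2$ are linearly independent quadratic forms on $S_{\mathbb C}$. They vanish on $\Gamma$. Quadrics in $\mathbb P^4$ form a 15-dimensional space restricting onto $H^0(\mathbb P^1,\mathcal O(8))$, of dimension $9$, so $h^0(\mathcal I_\Gamma(2))=6$ and the six entries span $H^0(\mathcal I_\Gamma(2))$. The ideal of a rational normal curve is generated by quadrics. So the entries of $f^2$ cut out $\Gamma$ as a scheme, in $\mathbb P(S_{\mathbb C})$ and on $Q$. The closure of the graph of a rational map given by sections of a line bundle is the blow-up of the base scheme. So $p_1$ is the blow-up along the smooth curve $\Gamma$.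

The quadrics pulled back to $Z_{\mathbb C}$ generate $\mathcal O(2h_1-E)$ and define $p_2$; so $h_2=2h_1-E$. Since $\operatorname{Pic}Q=\mathbb Z\mathcal O(1)$, $\operatorname{Pic}Z_{\mathbb C}=\mathbb Zh_1\oplus\mathbb ZE=\mathbb Zh_1\oplus\mathbb Zh_2$. Since $K_Q=\mathcal O(-3)$, $-K=3h_1-E=h_1+h_2$, the restriction of the ample $\mathcal O(1,1)$. $\square$

Let $s(f,h)=(h,f)$. Since $\phi^2=1$, $s$ preserves $Z_{\mathbb C}$, and
$$p_2=p_1\circ s=\phi\circ p_1 \quad\text{as rational maps.}\tag{1}$$
We view $X_0=p_1^{-1}(X_0)$ as an open subset of $Z_{\mathbb C}$, the graph of $\phi|_{X_0}$. It is $s$-stable and $s|_{X_0}=\phi|_{X_0}$. Put $E'=s(E)$. Since $s$ exchanges $h_1$ and $h_2$, Lemma 2 gives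
$$[E]=2h_1-h_2,\qquad[E']=2h_2-h_1,\qquad\text{so } E\ne E'.\tag{2}$$

**Lemma 3 (boundary).** $D_Q=Q\cap\{\det f=0\}$, which is $Q\setminus X_0$, is irreducible of dimension $2$. Moreover $Z_{\mathbb C}\setminus X_0=E\cup E'$; the strict transform of $D_Q$ in $Z_{\mathbb C}$ is $E'$ with respect to $p_1$ and $E$ with respect to $p_2$.

*Proof.* Let $[f]\in D_Q\setminus\Gamma$. Then $f^3=0\ne f^2$, so $f$ has rank 2 and $f^2$ is selfadjoint, nilpotent, of rank 1: $f^2=c\,b(e,\cdot)e$ with $e$ isotropic. Choose a basis $e,n,e'$ with $b(e,e')=b(n,n)=1$ and all other products $0$. As $f\cdot f^2=0$, $\ker f=\langle e\rangle$. By selfadjointness $\operatorname{im}f=(\ker f)^\perp=e^\perp=\langle e,n\rangle$. So $n=fw$ for some $w$, $f(fn)=f^3w=0$, and $fn=\alpha e$. Finally $fe'\in e^\perp$, say $fe'=\delta n+\gamma e$, with $\delta=b(n,fe')=b(fn,e')=\alpha$. As $f^2e'=\alpha^2e\neq0$, we have $\alpha\ne0$. Conversely, for $\alpha\neq0$ and any $\gamma$ the endomorphism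
$$fe=0,\quad fn=\alpha e,\quad fe'=\alpha n+\gamma e$$
is selfadjoint (the only pairing to check is $b(fn,e')=\alpha=b(n,fe')$; the others vanish or are symmetric trivially), nilpotent, and $f^2=\alpha^2b(e,\cdot)e$. So the $G_{\mathbb C}$-equivariant map $D_Q\setminus\Gamma\to\Gamma$, $[f]\mapsto[f^2]$, has fibers $\cong\mathbb A^1$ with coordinate $\gamma/\alpha$. As $G_{\mathbb C}$ is transitive on isotropic lines, $D_Q\setminus\Gamma$ is the image of $G_{\mathbb C}\times\mathbb A^1$ under $(g,f)\mapsto gfg^{-1}$. Hence it is irreducible, of dimension $1+1=2$. As $\det$ is not identically zero on $Q$, all components of $D_Q$ have dimension $2$, while $\dim\Gamma=1$. So $D_Q$ is irreducible.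

Now $Z_{\mathbb C}\setminus X_0=p_1^{-1}(D_Q)$ is the union of $E$ and the strict transform of $D_Q$ under $p_1$. The prime divisor $E'$ is disjoint from the $s$-stable set $X_0$ and differs from $E$ by (2), so it is this strict transform. Since $p_2=p_1s$, the strict transform under $p_2$ is $s(E')=E$. $\square$

**The overgroup over $\mathbb C$.** The morphism $p_1$ is birational and $G_{\mathbb C}$-equivariant. So $G_{\mathbb C}$ is strictly contained in $\mathrm{SO}(S_{\mathbb C})=\mathrm{Aut}(Q)$, of dimension $10>3$. The same holds with $p_2$. Conjugation will exchange these two.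

## The twisted real structure and Picard rank one

Let bar denote conjugation on $\mathrm{End}(W_{\mathbb C})$ with real structure $\mathrm{End}(W)$, and $c(f,h)=(\bar f,\bar h)$. Since squaring is real, $c$ preserves $Z_{\mathbb C}$; it commutes with $s$, so $\tau=s\circ c$ is an antiregular involution of $Z_{\mathbb C}$, and $\tau(gz)=\bar g\,\tau(z)$. As $Z_{\mathbb C}$ is projective, $\tau$ defines a real projective variety $Z=Z_\epsilon$. It carries a regular action of $G=G_\epsilon$ over $\mathbb R$, faithful because $\mathrm{PGL}_2$ is simple and acts nontrivially.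

**Lemma 4.** $\tau$ exchanges $h_1$ and $h_2$, and
$$\tau(E)=E'\ne E.\tag{3}$$
$Z_\epsilon\to\operatorname{Spec}\mathbb R$ is a smooth real Mori fiber space. The set $X_0$ is defined over $\mathbb R$, contains the real point $z_0=([f_0],[f_0^2])$, and its real form is $X_{0,\mathbb R}=G/\Delta$, where $\Delta$ is the stabilizer of $z_0$, a finite group scheme with $\Delta(\mathbb C)=A_4$. For $\epsilon=1$, $\Delta$ is the constant group $A_4$.

*Proof.* The map $c$ sends hyperplanes to hyperplanes and $\Gamma$ to $\Gamma$, so it preserves $h_1$, $h_2$ and $E=p_1^{-1}(\Gamma)$. Then $\tau=sc$ exchanges $h_1,h_2$ and $\tau(E)=s(E)=E'$. An invariant class $ah_1+bh_2$ has $a=b$. The group $\operatorname{Pic}(Z)$ injects into the invariants $\mathbb Z(h_1+h_2)$ and contains $-K_Z=h_1+h_2$; so $\rho(Z)=1$. Since $Z$ is smooth, hence terminal and $\mathbb Q$-factorial, and geometrically irreducible with $-K_Z$ ample, it is a real Mori fiber space over a point.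

Both $c$ and $s$ preserve $X_0$. Since $f_0$ is diagonal, $\bar f_0=\mathrm{diag}(1,\omega^2,\omega)=f_0^2$ for both values of $\epsilon$, and $\overline{f_0^2}=f_0$. So $\tau(z_0)=([\overline{f_0^2}],[\bar f_0])=z_0$. The orbit of a real point is $G/\Delta$. For $\epsilon=1$ the elements of $A_4$ are real matrices. $\square$

The example $(a,b)\mapsto(\bar b,\bar a)$ on $\mathbb P^1\times\mathbb P^1$ is the same phenomenon one dimension lower. What is left for Theorem 1 is rationality over $\mathbb R$ and maximality over $\mathbb R$.

## Rationality of $Z_-$: a torsor under a real Borel subgroup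

**Lemma 5.** $Z_-$ is rational over $\mathbb R$.

*Proof.* The aim is to fiber $G/\Delta$ over a rational curve with fibers torsors under a Borel subgroup, and to use that such torsors are trivial over a function field.

Here $G\cong\mathrm{PGL}_{2,\mathbb R}$ has a Borel subgroup $B\cong\mathbb G_a\rtimes\mathbb G_m$ over $\mathbb R$, with $B\backslash G\cong\mathbb P^1_{\mathbb R}$. The group scheme $\Delta$ acts on it from the right, and each nontrivial element of $\Delta(\mathbb C)$ has at most two fixed points. The set of all points with nontrivial stabilizer is finite, $\Delta$-stable and conjugation-stable; let $U_1\subset\mathbb P^1_{\mathbb R}$ be its complement. So $\Delta$ acts freely on $U_1$, and $U_1\to C:=U_1/\Delta$ is an étale $\Delta$-torsor. Let $G_{U_1}\subset G$ be the preimage of $U_1$. Then $G_{U_1}/\Delta$ is open in $G/\Delta=X_{0,\mathbb R}$. The map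
$$G_{U_1}\to(G_{U_1}/\Delta)\times_CU_1$$
is a $\Delta$-equivariant map between $\Delta$-torsors over $G_{U_1}/\Delta$, hence an isomorphism; it also commutes with the left $B$-action. The left side is a $B$-torsor over $U_1$, as the restriction of $G\to B\backslash G$. So $G_{U_1}/\Delta\to C$ becomes a $B$-torsor after the étale cover $U_1\to C$, and is therefore a $B$-torsor.

Let $K=\mathbb R(C)$. In the exact sequence of pointed sets $H^1(K,\mathbb G_a)\to H^1(K,B)\to H^1(K,\mathbb G_m)$ the outer terms are trivial. So every class in $H^1(K,B)$ maps to the trivial class, hence comes from $H^1(K,\mathbb G_a)=0$, and is trivial. The generic fiber is thus $\cong B_K$, which means that $X_{0,\mathbb R}$ is birational to $B\times C$. Now $B$ is rational, and $C$ is dominated by $\mathbb P^1_{\mathbb R}$, so it is rational by Lüroth's theorem. $\square$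

For $\epsilon=1$ this argument stops at its first step. A Borel subgroup of $G_+$ over $\mathbb R$ would stabilize a real isotropic line in $W$, and $x^2+y^2+z^2$ has none.

## Rationality of $Z_+$: the function field of $\mathrm{SO}_3/A_4$

**Lemma 6.** $Z_+$ is rational over $\mathbb R$.

Here $X_{0,\mathbb R}=\mathrm{SO}_3/A_4$ with constant $A_4$, so its function field is $\mathbb R(\mathrm{SO}_3)^{A_4}$. We compute it explicitly.

**Step 1: an equivariant frame.** *We want coordinates on $\mathrm{SO}_3$ in which $A_4$ moves only a point of the sphere.* Let $M\in\mathrm{SO}_3$ have rows $r_1=x=(x_1,x_2,x_3)$, $r_2$, $r_3=r_1\times r_2$; $a\in A_4$ acts by $r_i\mapsto r_ia$. Put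
$$w=(x_2x_3,x_3x_1,x_1x_2),\quad p=x_1x_2x_3,\quad y=w-3p\,x,\quad n_0=x\times y.$$
Then $w(xa)=w(x)a$ for $a\in A_4$. This is clear for cyclic permutations. For $a=\mathrm{diag}(\delta_1,\delta_2,\delta_3)$ with $\delta_i=\pm1$ and $\delta_1\delta_2\delta_3=1$ we have $\delta_2\delta_3=\delta_1$, $\delta_3\delta_1=\delta_2$, $\delta_1\delta_2=\delta_3$. Also $p$ is invariant, so $y$ is equivariant, and $n_0$ is equivariant since $\det a=1$. As $|x|=1$ and $w\cdot x=3p$, we get $y\cdot x=3p-3p=0$ and
$$|y|^2=|n_0|^2=A:=s_2-18p^2+9p^2=s_2-9p^2,\qquad s_2=x_1^2x_2^2+x_2^2x_3^2+x_3^2x_1^2=|w|^2.$$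
The function $A$ is not zero: at $x=(0,1,1)/\sqrt2$ it is $\frac14$. Where $A\ne0$, $y$ and $n_0$ form an orthogonal basis of $x^\perp$; write $r_2=uy+vn_0$. Thus this part of $\mathrm{SO}_3$ is $\{(x,u,v):|x|=1,\ A(u^2+v^2)=1\}$, and $A_4$ acts on $x$ only.

Let $\mathbb S=\{|x|=1\}$ be the sphere, $F=\mathbb R(\mathbb S)^{A_4}$, and $L=\mathbb R(\mathrm{SO}_3)=\mathbb R(\mathbb S)(u,v)$. The conic $A(u^2+v^2)=1$ over $F\ni A$ is geometrically irreducible, and $F(u,v)\subset L$ has transcendence degree $1$ over $F$; so $L_0:=F(u,v)$ is the fraction field of $F[u,v]/(A(u^2+v^2)-1)$. As $[\mathbb R(\mathbb S):F]=12$ and $L$ is generated by $\mathbb R(\mathbb S)$ over $L_0$, $[L:L_0]\le12=[L:L^{A_4}]$. Since $L_0\subset L^{A_4}$, we conclude $\mathbb R(X_{0,\mathbb R})=L_0$.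

**Step 2: the field $F$.** *We find generators of $F$ and the relation between them.* Let $X_j=x_j^2$, so $X_1+X_2+X_3=1$, and $\mathbb R(X):=\mathbb R(X_1,X_2)$. The field $\mathbb R(\mathbb S)$ arises from $\mathbb R(X)$ by adjoining three square roots, and the group $(\mathbb Z/2)^3$ of sign changes acts faithfully on it over $\mathbb R(X)$; so the degree is $8$ and $\mathbb R(\mathbb S)^{V_4}$ has degree $2$ over $\mathbb R(X)$. It contains $p$, which is not in $\mathbb R(X)$ because $x_1\mapsto-x_1$ changes its sign. As $p^2=X_1X_2X_3$, $\mathbb R(\mathbb S)^{V_4}=\mathbb R(X)(p)$. The group $\mathbb Z/3$ of cyclic permutations fixes $p$, so $F\supset\mathbb R(X)^{\mathbb Z/3}(p)$. Over $F$ the field $\mathbb R(X)(p)$ has degree $3$, and over $\mathbb R(X)^{\mathbb Z/3}(p)$ it has degree at most $3$. So $F=\mathbb R(X)^{\mathbb Z/3}(p)$.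

Let $\zeta=X_1+\omega X_2+\omega^2X_3$ and $\bar\zeta=X_1+\omega^2X_2+\omega X_3$. A generator of $\mathbb Z/3$ multiplies them by $\omega^{\pm1}$ and $\omega^{\mp1}$. So
$$\eta=\zeta^2/\bar\zeta,\qquad\bar\eta=\bar\zeta^2/\zeta$$
are invariant. We have $\eta\bar\eta=\zeta\bar\zeta$ and $\eta^2\bar\eta=\zeta^3$. Hence $\bar\zeta=\eta\bar\eta/\zeta$, and $\mathbb C(X)=\mathbb C(\zeta,\bar\zeta)=\mathbb C(\eta,\bar\eta)(\zeta)$ has degree at most $3$ over $\mathbb C(\eta,\bar\eta)$; so $\mathbb C(X)^{\mathbb Z/3}=\mathbb C(\eta,\bar\eta)$. Write $\eta=m+in$ with $m,n\in\mathbb R(X)$. Then $\mathbb C(\eta,\bar\eta)=\mathbb C(m,n)$, with $m,n$ algebraically independent. Taking invariants under conjugation of coefficients gives $\mathbb R(X)^{\mathbb Z/3}=\mathbb R(m,n)$ and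
$$F=\mathbb R(m,n,p).$$

Put $r=m^2+n^2=\zeta\bar\zeta$. First, $\zeta\bar\zeta=X_1^2+X_2^2+X_3^2-(X_1X_2+X_2X_3+X_3X_1)=1-3s_2$. Second, $3X_1=1+\zeta+\bar\zeta$, $3X_2=1+\omega^2\zeta+\omega\bar\zeta$, $3X_3=1+\omega\zeta+\omega^2\bar\zeta$, and the product of the three right sides is $1+\zeta^3+\bar\zeta^3-3\zeta\bar\zeta$. Third, $\zeta^3+\bar\zeta^3=\eta\bar\eta(\eta+\bar\eta)=2rm$. So
$$s_2=\tfrac13(1-r),\qquad27p^2=1+r(2m-3),\qquad A=s_2-9p^2=\tfrac23r(1-m).\tag{4}$$
As a check, at $x=(0,1,1)/\sqrt2$ we have $\zeta=\bar\zeta=-\frac12$, so $\eta=-\frac12$, $m=-\frac12$, $n=0$, $r=\frac14$, and (4) gives $A=\frac23\cdot\frac14\cdot\frac32=\frac14$, as found in Step 1.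

**Step 3: eliminating $m$.** *We show that the resulting field is that of a quadric.* One could ask whether the conic $A(u^2+v^2)=1$ has a point over $F$, that is, whether $A$ is a sum of two squares in $F$. This is not evident, and we bypass it: the conic relation can be solved for $m$. Put
$$u'+iv'=(1-m)(m+in)(u+iv),$$
an $F$-linear change of $(u,v)$ with determinant $(1-m)^2r\ne0$. By (4),
$$u'^2+v'^2=(1-m)^2r(u^2+v^2)=\frac{(1-m)^2r}{A}=\tfrac32(1-m).\tag{5}$$
The second relation in (4) reads $27p^2+(3-2m)n^2=1+m^2(2m-3)=(1-m)^2(2m+1)$. With $P=p/(1-m)$ and $N=n/(1-m)$ it becomes $27P^2+(3-2m)N^2=2m+1$. Put $t=1-m$; then $3-2m=1+2t$ and $2m+1=3-2t$, so $27P^2+N^2-3+2t(1+N^2)=0$. By (5), $2t=\frac43(u'^2+v'^2)$, so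
$$27P^2+N^2-3+\tfrac43(u'^2+v'^2)(1+N^2)=0.$$
Finally put $U+iV=(u'+iv')(1+iN)$, an invertible change of $(u',v')$ over $\mathbb R(N)$, with $U^2+V^2=(u'^2+v'^2)(1+N^2)$. By (5) $m$ is a polynomial in $u',v'$, and $n=N(1-m)$, $p=P(1-m)$; so $\mathbb R(X_{0,\mathbb R})=\mathbb R(u,v,m,n,p)=\mathbb R(u',v',N,P)=\mathbb R(U,V,N,P)$, with
$$\tfrac43(U^2+V^2)+N^2+27P^2=3.$$
The field has transcendence degree $3$ over $\mathbb R$, so this is the only relation, and it is the function field of this smooth quadric threefold. The quadric has the real point $(U,V,N,P)=(0,0,0,\frac13)$. Projection from a real point shows that it is rational. So $Z_+$ is rational. $\square$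

## Complex overgroups of $\mathrm{PGL}_2$ acting with stabilizer $A_4$

In this section everything is over $\mathbb C$ and $G=G_{\mathbb C}\cong\mathrm{PGL}_2$. Write $R_d=\mathrm{Sym}^d\mathbb C^2$ for the irreducible representations of $\mathrm{SL}_2$; those with $d$ even are the irreducible representations of $\mathrm{PGL}_2$, and $S_{\mathbb C}\cong R_4$.

**Proposition A.** Let $H$ be a connected algebraic group acting regularly and faithfully on a variety $Y$, let $\iota\colon G\hookrightarrow H$ be a closed embedding with $\iota(G)\ne H$, and let $\psi\colon Z_{\mathbb C}\dashrightarrow Y$ be a $G$-equivariant birational map. Then $\psi|_{X_0}$ is an open immersion, and $Y$ has an open $H$-orbit $U\supset\psi(X_0)$. There is a $G$-equivariant isomorphism $\theta\colon U\to Q$ such that $\theta\circ\psi\in\{p_1,p_2\}$ as birational maps, and $\theta$ identifies $H$ with $\mathrm{Aut}(Q)=\mathrm{SO}(S_{\mathbb C})$.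

We identify $G$ with $\iota(G)$. The plan: $U=H/K$; the irreducibility of $A_4$ leaves almost no room between $K$ and $H$; this forces $H$ to be simple and $K$ to be a maximal parabolic subgroup; then only $\mathbb P^3$ and the quadric are left.

**Set-up.** *We place the open $G$-orbit inside an open $H$-orbit.* The domain of definition of $\psi|_{X_0}$ is $G$-stable and nonempty, hence all of $X_0$. The image is a dense $G$-orbit, hence open. The map $X_0=G/A_4\to\psi(X_0)=G/L'$ has $L'\supset A_4$ finite and degree $|L'/A_4|=1$, so it is an isomorphism. Let $y_0=\psi(z_0)$, $K=H_{y_0}$, and $U=H\cdot\psi(X_0)=Hy_0\cong H/K$. Then $U$ is open of dimension $3$, $H$ acts faithfully on $U$, and $G\cap K=A_4$.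

**Step 1: if $K\subset M\subset H$ is a closed subgroup, then $\dim M=\dim K$ or $M=H$.** *This primitivity statement is where the torus of Test 3, with its trivial stabilizers, gave no control.* The image of $\psi(X_0)$ under the open map $H/K\to H/M$ is an open $G$-orbit $G/L$, with $L=G\cap M\supset A_4$. So $\dim H/M=3-\dim L$. Suppose $\dim L\in\{1,2\}$. Then $L^\circ$ is a one-dimensional torus, a one-dimensional unipotent group, or a Borel subgroup of $G$. Since $L\subset N_G(L^\circ)$, $L$ lies in the normalizer of a maximal torus or in a Borel subgroup. In the adjoint representation $\mathbb C^3$, the first stabilizes the Lie algebra of the torus and the second the Lie algebra of its unipotent radical; both are lines. This contradicts the irreducibility of $A_4$ on $\mathbb C^3$. So $\dim L=0$, and then $\dim M=\dim K$; or $\dim L=3$, and then $\dim H/M=0$ and $M=H$ as $H$ is connected.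

**Step 2: every nontrivial connected closed normal subgroup $N\subset H$ is transitive on $U$.** *This will kill centers, radicals and products.* The group $H$ permutes the $N$-orbits in $U$ transitively, so they have the same dimension. It is positive, since otherwise the connected group $N$ would act trivially. So the closed subgroup $NK$ satisfies $\dim NK>\dim K$, and $NK=H$ by Step 1.

**Step 3: $Z(H)$ is finite and $H$ is affine.** *A priori $H$ might involve abelian varieties.* If $Z(H)^\circ\ne1$, it is transitive on $U$ by Step 2 and commutes with $A_4=G\cap K$. For $z\in Z(H)^\circ$ and $a\in A_4$, $a(zy_0)=z(ay_0)=zy_0$; so $A_4$ acts trivially on $U$, contradicting faithfulness. So $Z(H)$ is finite. By Rosenlicht's theorem $H/Z(H)$ is affine, and $H\to H/Z(H)$ is finite, so $H$ is affine.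

**Step 4: $H$ is semisimple.** *We exclude affine-space geometry.* Otherwise, the last nontrivial term $N$ of the derived series of the radical of $H$ is a nontrivial connected commutative closed normal subgroup. By Step 2 it is transitive on $U$. Since $N$ is commutative, the stabilizer of one point fixes all points, so it is trivial: $N$ is simply transitive and $\dim N=3$. Write $N=T\times V$ with $T$ a torus and $V$ a vector group. $T$ is characteristic in $N$, so normal in $H$, so central by rigidity of tori, so trivial by Step 3. Thus $N=V\cong\mathbb G_a^3$, and $H=V\rtimes K$. Under $V\cong U$, $v\mapsto vy_0$, an element $k\in K$ acts by $v\mapsto kvk^{-1}$, an automorphism of the algebraic group $V$, hence linear in characteristic $0$. So $H$ acts on $U\cong\mathbb A^3$ by affine transformations. As $G$ is reductive, it has a fixed point in $\mathbb A^3$ (complete reducibility of the associated 4-dimensional linear representation). With this point as origin, $\mathbb A^3$ is a 3-dimensional linear representation of $\mathrm{PGL}_2$: $3R_0$ or $R_2$. Neither has a dense orbit, the first being trivial and the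 second having an invariant quadratic form. But $\psi(X_0)$ is a dense $G$-orbit. Contradiction.

**Step 5: $H$ is simple.** *We exclude a group acting by left and right translations.* Otherwise $H=H_1H'$, where $H_1$ is simple, $H'\ne1$ is connected semisimple, both are normal, and they commute. Both are transitive on $U$ by Step 2. The stabilizer in $H_1$ of a point commutes with the transitive group $H'$, so it acts trivially and is trivial. Hence $H_1$ is simply transitive; likewise $H'$. So both have dimension 3 and type $A_1$. Identify $U$ with $H_1$ by $x\mapsto xy_0$. The action of $h'\in H'$ commutes with left translations, so it is $x\mapsto x\,\beta(h')$ with $\beta(h')=h'\cdot1$, where $\beta$ reverses products; put $\alpha(h')=\beta(h')^{-1}$. Then $h'$ acts by $x\mapsto x\alpha(h')^{-1}$ and $\alpha\colon H'\to H_1$ is a bijective homomorphism, hence an isomorphism.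

The two adjoint groups $H_1/Z(H_1)$ and $H'/Z(H')$ are $\cong\mathrm{PGL}_2$, and $H$ projects to each. On $G$, each projection is trivial or an isomorphism, as $G$ is simple of dimension 3. If the projection to the adjoint group of $H'$ is trivial, then $G\subset H_1Z(H')$, so $G=H_1$ by connectedness and dimension. Then $G$ acts freely on $U$, contradicting $G\cap K=A_4$. If the other projection is trivial, $G=H'$ acts freely, the same contradiction. If both are isomorphisms, consider $U\to U/Z(H_1)\cong\mathrm{PGL}_2$. Automorphisms of $\mathrm{PGL}_2$ are inner, so $g\in G$ acts on the quotient by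
$$x\mapsto(a_1ga_1^{-1})\,x\,(a_2ga_2^{-1})^{-1}$$
for fixed $a_1,a_2$. In the coordinate $x'=a_1^{-1}xa_2$ this is $x'\mapsto gx'g^{-1}$, which has the nonconstant invariant $\operatorname{tr}^2/\det$. So there is no dense orbit, a contradiction.

**Step 6: $H$ has type $A_2,B_2,G_2,A_3,B_3$ or $C_3$.** *We bound the rank.* Let $T$ be a maximal torus of $H$. By Sumihiro's theorem the smooth variety $U$ has a nonempty $T$-stable affine open subset $U'$. The weights of $T$ on $\mathbb C[U']$ generate the character group of $T$: otherwise some nontrivial $t\in T$ would be killed by all weights and act trivially. Choose weight vectors whose weights generate the character group. At a point where none of them vanishes, the stabilizer in $T$ is trivial. So $\operatorname{rk}H=\dim T\le\dim U=3$. Since $\dim H>\dim G=3$, the type is one of those listed.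

**Step 7: $K$ is a maximal parabolic subgroup.** *First we exclude $R_u(K)=1$ by counting dimensions.* Suppose $K$ is reductive, that is, $R_u(K)=1$. The dimensions of the groups in Step 6 are $8,10,14,15,21,21$, so $\dim K=\dim H-3$ is $5,7,11$ when $\operatorname{rk}H=2$ and $12,18,18$ when $\operatorname{rk}H=3$. For a reductive group, dimension and rank have the same parity, since the roots come in pairs. If $\operatorname{rk}H=2$, then $\dim K$ is odd, so $\operatorname{rk}K=1$ and $\dim K\le3$: contradiction. If $\operatorname{rk}H=3$, then $\dim K$ is even and positive, so $\operatorname{rk}K=2$ and $\dim K\in\{2,4,6,8,10,14\}$: contradiction.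

So $R_u(K)\ne1$. By the Borel–Tits theorem there is a parabolic subgroup $P$ of $H$ with $N_H(R_u(K))\subset P$ and $R_u(K)\subset R_u(P)$. The second inclusion gives $P\ne H$, and the first $K\subset P$. By Step 1, $\dim P=\dim K$; as $P$ is connected, $K=P$. Again by Step 1, $P$ is a maximal parabolic subgroup.

**Step 8: $U$ is $\mathbb P^3$ or a quadric threefold.** *We read off dimension 3 in the list of flag varieties.* The dimensions of $H/P$ for maximal parabolic subgroups are: $A_2$: $2,2$; $B_2$: $3,3$; $G_2$: $5,5$; $A_3$: $3,4,3$; $B_3$ and $C_3$: $5,7,6$. The center of $H$ lies in every parabolic subgroup, so it acts trivially on $H/P$ and is trivial. Hence $U=H/P$ is (i) $\mathbb P^3$ with $H=\mathrm{PGL}_4$ or $\mathrm{PSp}_4$, or (ii) a smooth quadric threefold in $\mathbb P^4$ with $H=\mathrm{SO}_5$.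

**Step 9: case (i) does not occur.** *We list the actions of $\mathrm{PGL}_2$ on $\mathbb P^3$.* The embedding $G\to H\subset\mathrm{PGL}_4=\mathrm{Aut}(\mathbb P^3)$ lifts to $\mathrm{SL}_2\to\mathrm{SL}_4$ with $-1$ acting by a scalar. So the summands $R_d$ of the 4-dimensional representation have $d$ of the same parity, and it is $4R_0$, $R_2\oplus R_0$, $2R_1$ or $R_3$. The first gives the trivial action. The second has the nonconstant invariant rational function $q/\ell^2$, with $q$ the invariant quadratic form and $\ell$ the invariant linear form, so no dense orbit. For $2R_1$ the space is $\mathbb P(\mathrm{Mat}_2)$ with left multiplication; the dense orbit consists of the invertible matrices, with trivial stabilizer. For $R_3$ the dense orbit consists of triples of distinct points of $\mathbb P^1$, with stabilizer $S_3$. But $\psi(X_0)$ is a dense orbit with stabilizer $A_4$. Contradiction.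

**Step 10: case (ii).** *We identify $U$ with $Q$.* The 5-dimensional representation of $G\cong\mathrm{PGL}_2$ is $5R_0$, $R_2\oplus2R_0$ or $R_4$. The first is not faithful. In the second, the quotient of two independent invariant linear forms is a nonconstant invariant rational function on the quadric, which lies in no hyperplane; so there is no dense orbit. Hence the representation is $R_4\cong S_{\mathbb C}$, whose invariant quadratic form is unique up to scalar by Schur's lemma. So there is a $G$-equivariant isomorphism $\theta\colon U\to Q$ identifying $H$ with $\mathrm{SO}(S_{\mathbb C})=\mathrm{Aut}(Q)$.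

It maps $\psi(X_0)$ to the open $G$-orbit of $Q$, which is $X_0$. So $\theta\psi|_{X_0}$ is a $G$-equivariant automorphism of $X_0$, followed by the inclusion into $Q$. By Lemma 1 it is the inclusion or $\phi|_{X_0}$. So $\theta\psi=p_1$ or, by (1), $\theta\psi=\phi p_1=p_2$. $\square$

## No real overgroup, because conjugation exchanges $E$ and $E'$

**Proposition B.** Let $Z=Z_\epsilon$ and $G=G_\epsilon$. Let $H$ be a connected real algebraic group acting faithfully on a real variety $Y$, let $\iota\colon G\hookrightarrow H$ be a closed embedding, and let $\psi\colon Z\dashrightarrow Y$ be a $G$-equivariant birational map, all over $\mathbb R$. Then $\iota$ is an isomorphism.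

*Proof.* The point is that a real overgroup would single out one of the two divisors $E,E'$. Suppose $\iota$ is not an isomorphism. $H_{\mathbb C}$ is connected, since $H$ is connected with a rational point, and $Y_{\mathbb C}$ is irreducible, being birational to $Z_{\mathbb C}$. So Proposition A applies to the complexifications. Let $\sigma$ be the conjugation of $Y_{\mathbb C}$. It maps $H_{\mathbb C}$-orbits to $H_{\mathbb C}$-orbits, so it preserves the unique open one, $U$. Since $\psi\tau=\sigma\psi$ and $\tau(X_0)=X_0$, it also preserves $\psi(X_0)$. So $\sigma$ preserves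
$$D_U=U\setminus\psi(X_0)=\theta^{-1}(Q\setminus X_0)=\theta^{-1}(D_Q),$$
an irreducible divisor by Lemma 3. Now $\psi^{-1}|_U=p_i^{-1}\theta$ for some $i\in\{1,2\}$, and $p_i^{-1}$ is a local isomorphism off $\Gamma$, in particular at the generic point of $D_Q$. So $D_U$ has a strict transform in $Z_{\mathbb C}$ under $\psi^{-1}$. Because $\psi$ is real and $D_U$ is $\sigma$-stable, this strict transform is $\tau$-stable. By Lemma 3 it is $E'$ if $i=1$ and $E$ if $i=2$. By (3), neither is $\tau$-stable. Contradiction. $\square$

**Proof of Theorem 1.** By Lemmas 4, 5 and 6, $Z_\epsilon$ is a smooth rational real Mori fiber space. The group $G$ acts faithfully on $Z$, which gives a closed embedding $G\hookrightarrow\mathrm{Aut}^\circ(Z)$. Proposition B with $H=\mathrm{Aut}^\circ(Z)$, $Y=Z$, $\psi=\mathrm{id}$ shows $\mathrm{Aut}^\circ(Z)=G$; hence $\mathrm{Aut}^\circ(Z_{\mathbb C})=G_{\mathbb C}\cong\mathrm{PGL}_2$.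

Fix a birational map $\beta\colon Z\dashrightarrow\mathbb P^3_{\mathbb R}$. If $(G,Z,\beta)$ is contained in $(H,Y,\beta')$ with $H$ connected, then $\psi=\beta'^{-1}\beta$ is $G$-equivariant, birational and real. By Proposition B the containment is not strict. So $\mathrm{Aut}^\circ(Z)$ is maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$. Over $\mathbb C$, $G_{\mathbb C}$ is strictly contained in $(\mathrm{SO}(S_{\mathbb C}),Q,\beta p_1^{-1})$, because $p_1$ is equivariant and $3<10$. So $\mathrm{Aut}^\circ(Z_{\mathbb C})$ is not maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$. $\blacksquare$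

## The two complex overgroups

**Proof of Theorem 2.** Identify $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ with $\mathrm{Bir}(Z_{\mathbb C})$ by $\beta$. Let $(H,Y,\beta')$ be connected and strictly contain $G_{\mathbb C}=\mathrm{Aut}^\circ(Z_{\mathbb C})$, and let $\psi=\beta'^{-1}\beta$. By Proposition A the image of $H$ is
$$\psi^{-1}H\psi=p_i^{-1}(\theta H\theta^{-1})p_i=p_i^{-1}\mathrm{Aut}(Q)p_i,\qquad i\in\{1,2\}.$$
Both occur, since $p_1$ and $p_2$ are $G_{\mathbb C}$-equivariant birational morphisms, and both are $\cong\mathrm{SO}_5$. A connected overgroup of one of them strictly contains $G_{\mathbb C}$, so it is one of the two and has dimension $10$; hence the containment is an isomorphism. So both are maximal.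

If they were equal, $\phi=p_2p_1^{-1}$ would normalize $\mathrm{Aut}(Q)$ in $\mathrm{Bir}(Q)$. For $a\in\mathrm{Aut}(Q)$ we would have $\phi a=a'\phi$ with $a'\in\mathrm{Aut}(Q)$, so the domain of definition of $\phi$ would be $\mathrm{Aut}(Q)$-stable. As $\mathrm{Aut}(Q)$ is transitive on $Q$, $\phi$ would be a morphism and the closure of its graph would map isomorphically to $Q$. But $p_1\colon Z_{\mathbb C}\to Q$ contracts $E$. So they are distinct. $\blacksquare$

This shows exactly how the natural argument for the guess fails here. Since $p_1\tau=\mathrm{bar}\circ p_2$, conjugation by $\tau$ exchanges $p_1^{-1}\mathrm{Aut}(Q)p_1$ and $p_2^{-1}\mathrm{Aut}(Q)p_2$. These are distinct and maximal, so no connected algebraic subgroup contains both.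

## Classification of the real forms with stabilizer $A_4$

**Proof of Theorem 3.** Let $(G,Y,\beta)$ be as in the theorem.

**Step 1: at most four cases.** *We reduce to real structures on $X_0$.* The real forms of $\mathrm{PGL}_2$ are $G_+$ and $G_-$, so we may take $G=G_\epsilon$. All subgroups of $\mathrm{SO}_3(\mathbb C)$ isomorphic to $A_4$ are conjugate. Indeed, the elements of the normal Klein four-group of such a subgroup are commuting and of order at most $2$, so $\mathbb C^3$ is the sum of its eigenspaces. These are mutually orthogonal because the characters take values $\pm1$; hence each is nondegenerate and has an orthonormal basis. So up to conjugacy the four-group lies in, hence equals, the diagonal group $V_4$. Its normalizer is the group of 24 signed permutation matrices of determinant 1, isomorphic to $S_4$, which has a unique subgroup of order 12.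

Hence the open orbit in $Y_{\mathbb C}$ is $G_{\mathbb C}$-equivariantly isomorphic to $X_0\subset Q$. It is the unique open orbit, so it is stable under conjugation, and its real structure transports to an antiregular involution $\mu$ of $X_0$ with $\mu(gx)=\bar g\mu(x)$. The involution $c_\epsilon\colon[f]\mapsto[\bar f]$ has the same property. So $\mu c_\epsilon$ is a regular automorphism of $X_0$ commuting with $G_{\mathbb C}$; by Lemma 1, $\mu=c_\epsilon$ or $\mu=\phi c_\epsilon$. The pair $(\epsilon,\mu)$ determines the real $G$-variety $Y$ up to equivariant birational maps over $\mathbb R$, that is, determines the subgroup up to conjugation in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$.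

**Step 2: which cases occur, and which are maximal.** *We treat the two choices of $\mu$.* If $\mu=\phi c_\epsilon$, this is the open orbit of $Z_\epsilon$: for $\tau(f,f^2)=(\overline{f^2},\bar f)$ has first component $\phi(\bar f)$. By Theorem 1, $Z_\epsilon$ is rational and the group is maximal.

If $\mu=c_\epsilon$, the orbit is open in the real quadric $Q_\epsilon=\{\operatorname{tr}f^2=0\}\subset\mathbb P(S)$. For $\epsilon=1$, $\operatorname{tr}f^2=\sum f_{ij}^2$ is positive definite, so $Q_+$ has no real point. It is not rational, because a nonempty open subset of $\mathbb P^3_{\mathbb R}$ has real points; so this case does not occur. For $\epsilon=-1$ choose a real isotropic $v\in W$, $v\ne0$. The endomorphism $f=v\,b(v,\cdot)$ is selfadjoint with $\operatorname{tr}f=b(v,v)=0$ and $f^2=b(v,v)f=0$; so $[f]$ is a real point of $Q_-$, and $Q_-$ is rational by projection from it. Moreover $G_-\subsetneq\mathrm{SO}(S,\operatorname{tr}f^2)=\mathrm{Aut}^\circ(Q_-)$. So this subgroup exists and is not maximal.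

The three classes are pairwise distinct: $G_+\not\cong G_-$, and of the two classes with group $G_-$ exactly one is maximal.

**Step 3: all real forms of $Z_{\mathbb C}$.** *We compare an arbitrary real structure with $c_\epsilon$ and $\tau$.* Let $Z'$ be given by an antiregular involution $\mu'$ of $Z_{\mathbb C}$. Then $g\mapsto\mu'g\mu'^{-1}$ is a real structure on $\mathrm{Aut}^\circ(Z_{\mathbb C})=G_{\mathbb C}$. Its real form is $G_+$ or $G_-$, so it is carried to $g\mapsto\bar g$ (for one $\epsilon$) by an automorphism of $G_{\mathbb C}$, which is conjugation by some $a\in G_{\mathbb C}$. Replace $\mu'$ by $a\mu'a^{-1}$, which gives an isomorphic real form. Now $\mu'(gz)=\bar g\mu'(z)$, and $\mu'$ preserves the unique open orbit $X_0$. As in Step 1, $\mu'|_{X_0}$ is $c_\epsilon$ or $\phi c_\epsilon$. These extend to $Z_{\mathbb C}$ as $c$ and, since $\phi|_{X_0}=s|_{X_0}$, as $sc=\tau$. So $Z'\cong Z_\epsilon$, or $Z'\cong(Z_{\mathbb C},c)$, which is the blow-up of $Q_\epsilon$ along $\Gamma$. The latter is birational to $Q_\epsilon$, so it is not rational if $\epsilon=1$. If $\epsilon=-1$, its group is $G_-$ and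 the real morphism $p_1$ puts it strictly inside $\mathrm{Aut}^\circ(Q_-)$, so it is not maximal. Hence the rational real forms $Z'$ with $\mathrm{Aut}^\circ(Z')$ maximal are exactly $Z_+$ and $Z_-$. $\blacksquare$
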